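# Algebras with a single simple module, and the cardinal $|\mathbb K|^{\aleph_0}$

Throughout, $\mathbb K$ is a field, rings and algebras are associative with $1$, and modules are left modules unless we say otherwise. We write (I) for the following hypothesis on a ring $A$:

(I) every non-zero one-sided ideal of $A$ contains a non-zero idempotent.

**Theorem 1.** Let $\mathbb K$ be a field and let $\kappa$ be an infinite cardinal with $\kappa^{\aleph_0}=\kappa\ge|\mathbb K|$ (for instance $\kappa=|\mathbb K|^{\aleph_0}$). There is a von Neumann regular $\mathbb K$-algebra $A$ (so (I) holds) with $\dim_{\mathbb K}A=\kappa\ge 2^{\aleph_0}$ such that any two simple left $A$-modules are isomorphic and any two simple right $A$-modules are isomorphic, but $A\not\cong M_n(\Delta)$ for every division ring $\Delta$ and every $n\ge1$.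

**Theorem 2.** Let $A\neq 0$ be a $\mathbb K$-algebra satisfying (I) in which any two simple left modules are isomorphic. If $\dim_{\mathbb K}A<|\mathbb K|^{\aleph_0}$, then $A\cong M_n(\Delta)$ for some division ring $\Delta$ and some $n\ge 1$. More precisely: if $A$ is not of this form and $S$ is its simple left module, then $\dim_{\operatorname{End}_A(S)}S\ge|\mathbb K|^{\aleph_0}$.

## What the two theorems decide

A matrix ring $M_n(\Delta)$ over a division ring has, up to isomorphism, exactly one simple left module, the column space $\Delta^n$. We ask for a converse: if an algebra has only one simple left module, is it a matrix ring over a division ring? Some hypothesis is needed. The algebra $\mathbb K[x]/(x^2)$ has one simple module, since it has only one maximal ideal, but it is no $M_n(\Delta)$: it is commutative, so $n$ would be $1$ and it would be a field, yet $x^2=0$. Condition (I) excludes this example, because the ideal $(x)$ contains no idempotent except $0$.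

The following corollary is known, and it is the starting point of the problem. *Let $A$ be a unital countable dimensional $\mathbb K$-algebra satisfying (I). Then any two simple left $A$-modules are isomorphic if and only if $A\cong M_n(D)$ with $D$ a division ring and $n\ge1$.* The problem is taken from the paper of Kulumani M. Rangaswamy and Ashish K Srivastava, "Graded Naimark's Problem for Leavitt Path Algebras", arXiv:2506.08305 (2025), whose authors state: "We do not know if the above corollary holds if the algebra $A$ has uncountable $\mathbb{K}$-dimension."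

Theorem 1 says that it does not, over any field, and in ZFC. Indeed, put $\kappa=|\mathbb K|^{\aleph_0}$. Then $\kappa^{\aleph_0}=|\mathbb K|^{\aleph_0\cdot\aleph_0}=\kappa\ge|\mathbb K|$, and $\kappa\ge2^{\aleph_0}$ because $|\mathbb K|\ge2$. So for every $\mathbb K$ there is a counterexample of dimension exactly $|\mathbb K|^{\aleph_0}$. Theorem 2 says that there is none of smaller dimension. Hence the smallest dimension in which the corollary fails is exactly $|\mathbb K|^{\aleph_0}$. Since $\aleph_0<2^{\aleph_0}\le|\mathbb K|^{\aleph_0}$, Theorem 2 contains the known corollary (the implication from $M_n(D)$ to a unique simple module holds for every ring). For $\mathbb K$ finite, for $\mathbb K=\mathbb Q$ and for $\mathbb K=\mathbb C$, the threshold $|\mathbb K|^{\aleph_0}$ equals $2^{\aleph_0}$.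

The two proofs are independent. The first builds an algebra, and the second finds a large linearly independent set in $S$.

## Idempotents, regular rings and annihilators

**Definition.** A ring $R$ is *von Neumann regular* if for every $a\in R$ there is $b\in R$ with $aba=a$.

For example, let $V$ be a finite-dimensional vector space over a field and $a\in\operatorname{End}(V)$. Write $V=\ker a\oplus W$ and $V=a(V)\oplus W'$. The map $a$ restricts to an isomorphism $W\to a(V)$. Let $b$ be its inverse on $a(V)$ and $0$ on $W'$. Then $aba=a$, so $\operatorname{End}(V)$ is von Neumann regular.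

Regularity implies (I). Let $a\ne0$ lie in a one-sided ideal and let $aba=a$. Then $(ba)^2=b(aba)=ba$ and $(ab)^2=(aba)b=ab$. Both are non-zero since $a(ba)=(ab)a=a\neq0$. A left ideal containing $a$ contains $ba$, and a right ideal containing $a$ contains $ab$. As a small example, take the nilpotent matrix unit $E_{01}\in M_2(\mathbb K)$, with rows and columns indexed by $0,1$. The left ideal it generates contains the idempotent $E_{10}E_{01}=E_{11}$.

We use three textbook facts freely. Every proper left ideal lies in a maximal left ideal (Zorn). The endomorphism ring of a simple module is a division ring (Schur). The Jacobson radical $J$ of $A$ is the intersection of the annihilators of the simple left modules, and $1-x$ is invertible for each $x\in J$.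

The hypothesis on simple modules will always enter through annihilators of vectors.

**Lemma 3.** Let $S$ be a simple $A$-module. For a maximal left ideal $m$ of $A$ we have $A/m\cong S$ if and only if $m=\operatorname{Ann}_A(s)$ for some $0\ne s\in S$. Consequently, if all simple left $A$-modules are isomorphic to $S$, then every proper left ideal $L$ of $A$ satisfies $Ls=0$ for some $0\ne s\in S$.

*Proof.* If $A/m\cong S$, let $s$ be the image of $1+m$. Then $s\ne0$, and $as=0$ if and only if $a\in m$. Conversely, if $m=\operatorname{Ann}_A(s)$ with $s\neq 0$, then $A/m\cong As=S$. For the last claim, put $L$ inside a maximal left ideal $m$ and apply the first part to $m$. $\square$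

All the concrete algebras below are unions of growing matrix rings, so we settle two of their properties once.

**Lemma 4.** Let a ring $R$ be the union of an ascending chain of subrings $R_0\subseteq R_1\subseteq\cdots$ with the same $1$, where $R_l\cong\operatorname{End}_{B_l}(V_l)$ for a field $B_l$ and a $B_l$-space $V_l$ of finite dimension $d_l$, with the $d_l$ unbounded. Then $R$ is von Neumann regular, so (I) holds, and $R\not\cong M_n(\Delta)$ for all division rings $\Delta$ and all $n\ge1$.

*Proof.* Each $a\in R$ lies in some $R_l$, and $R_l$ is regular, so $aba=a$ for some $b\in R_l\subseteq R$. Next, the coordinate projections for a basis of $V_l$ are $d_l$ non-zero orthogonal idempotents $e_i\in R_l$ with sum $1$, so ${}_RR=\bigoplus_iRe_i$ is a direct sum of $d_l$ non-zero submodules. The left module $M_n(\Delta)$ over itself has length $n$, so it is not a direct sum of more than $n$ non-zero submodules. As the $d_l$ are unbounded, $R\not\cong M_n(\Delta)$. $\square$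

## Commutative algebras, finite dimension, and $\bigcup_l M_2(\mathbb K)^{\otimes l}$

Let $A\neq 0$ satisfy (I) and have one simple module up to isomorphism.

*Commutative $A$.* The simple module $A/m$ has annihilator $m$, so there is only one maximal ideal $m$, and $m=J$. An idempotent $e\in J$ satisfies $(1-e)e=0$ with $1-e$ invertible, so $e=0$. By (I), $m=0$ and $A$ is a field.

*Finite-dimensional $A$.* The same argument gives $J=0$, so by Wedderburn–Artin $A$ is a finite product of rings $M_{n_i}(\Delta_i)$. Two different factors would give simple modules with different annihilators, so there is only one factor.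

*A first infinite-dimensional algebra.* Let $Q_l=M_2(\mathbb K)^{\otimes l}=\operatorname{End}_{\mathbb K}\bigl((\mathbb K^2)^{\otimes l}\bigr)$. Embed $Q_l$ in $Q_{l+1}$ by $f\mapsto f\otimes1$, and let $Q=\bigcup_lQ_l$. By Lemma 4, $Q$ satisfies (I) and is no $M_n(\Delta)$. Its dimension is countable, so the corollary predicts non-isomorphic simple modules. We can find them by hand, and the matrices that appear will guide the proof of Theorem 2.

For $a\in\mathbb K$ put
$$v(a)=\begin{pmatrix}1\\a\end{pmatrix},\qquad y(a)=\begin{pmatrix}1&0\\a&0\end{pmatrix}.$$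
Then $y(a)$ is an idempotent with image $\mathbb K\,v(a)$. For a sequence $a=(a_0,a_1,\dots)$ in $\mathbb K$ let $M_a$ be the union (direct limit) of the spaces $(\mathbb K^2)^{\otimes l}$ along the injections $w\mapsto w\otimes v(a_l)$. One may think of $w\in(\mathbb K^2)^{\otimes l}$ as the infinite tensor $w\otimes v(a_l)\otimes v(a_{l+1})\otimes\cdots$. Since $(f\otimes1)(w\otimes v(a_l))=f(w)\otimes v(a_l)$, this is a $Q$-module. It is simple, because any non-zero vector of $(\mathbb K^2)^{\otimes l}$ generates that space over $Q_l$, for each $l$.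

The module $M_a$ contains the vector $s=v(a_0)\otimes v(a_1)\otimes\cdots$, which is fixed by all the idempotents $F_k(a)=y(a_0)\otimes\cdots\otimes y(a_{k-1})\in Q_k$. Compare the constant sequences $\mathbf 0$ and $\mathbf 1$. If $M_{\mathbf 0}\cong M_{\mathbf 1}$, then some non-zero vector of $M_{\mathbf 1}$, say $w\in(\mathbb K^2)^{\otimes l}$, is fixed by all $F_k(\mathbf 0)$. Taking $k=l+1$ we get
$$w\otimes v(1)=F_{l+1}(\mathbf 0)\bigl(w\otimes v(1)\bigr)=w'\otimes v(0),\qquad w'=y(0)^{\otimes l}w .$$
Comparing second coordinates in the last factor gives $w=0$, a contradiction. So $M_{\mathbf 0}\not\cong M_{\mathbf 1}$.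

## A criterion for unions of endomorphism rings

We want an infinite union of matrix rings that has only one simple module. In $Q$ the modules $M_a$ came from different ways of passing to the limit. We now set up unions in which one module $D$ is given in advance, and ask when it is the only simple one.

**Lemma 5.** Let $V$ be a finite-dimensional vector space and $L$ a proper left ideal of $\operatorname{End}(V)$. Then $\bigcap_{f\in L}\ker f\ne0$.

*Proof.* Suppose the intersection is $0$. By finite dimension there are $f_1,\dots,f_r\in L$ with $\bigcap_i\ker f_i=0$. Then $(f_1,\dots,f_r):V\to V^r$ is injective, so it has a linear left inverse $(g_1,\dots,g_r):V^r\to V$. Hence $\sum_ig_if_i=1\in L$, contrary to $L$ being proper. $\square$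

**Proposition 6.** Let $D=B_0\supseteq B_1\supseteq B_2\supseteq\cdots$ be fields with $[D:B_l]<\infty$ for all $l$. Put $A_l=\operatorname{End}_{B_l}(D)$, so that $A_l\subseteq A_{l+1}$, and $A=\bigcup_lA_l$. Then $D$ is a simple left $A$-module, and the following are equivalent:

1. any two simple left $A$-modules are isomorphic;
2. for every sequence $U_0\supseteq U_1\supseteq\cdots$ in which $U_l$ is a non-zero $B_l$-subspace of $D$, we have $\bigcap_lU_l\neq0$.

*Proof.* A $B_l$-linear map is $B_{l+1}$-linear, so indeed $A_l\subseteq A_{l+1}$. The ring $A_0=\operatorname{End}_D(D)$ consists of the multiplications by elements of $D$, so $Ad=D$ for every $0\ne d\in D$, and $D$ is simple.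

**(2) implies (1).** Let $m$ be a maximal left ideal of $A$; we show $A/m\cong D$. The left ideal $m_l=m\cap A_l$ of $A_l$ is proper since $1\notin m$. By Lemma 5, $U_l=\bigcap_{f\in m_l}\ker f$ is a non-zero $B_l$-subspace of $D$. As $m_l\subseteq m_{l+1}$, we have $U_{l+1}\subseteq U_l$. By (2) there is $0\ne d\in\bigcap_lU_l$. Every $f\in m$ lies in some $m_l$, so $f(d)=0$. Thus $m\subseteq\operatorname{Ann}_A(d)\ne A$, and $m=\operatorname{Ann}_A(d)$ by maximality. Lemma 3 gives $A/m\cong D$.

**(1) implies (2).** Let $(U_l)$ be as in (2); we look for a common non-zero vector. Put $L_l=\{f\in A_l:f(U_l)=0\}$, a left ideal of $A_l$. Then $L_l\subseteq L_{l+1}$ because $U_{l+1}\subseteq U_l$, and $1\notin L_l$ because $U_l\neq0$. So $\bigcup_lL_l$ is a proper left ideal of $A$. By (1) and Lemma 3, there is $0\ne d\in D$ with $L_ld=0$ for all $l$. Now $L_l$ contains a $B_l$-linear projection with kernel exactly $U_l$, so $d\in U_l$. This holds for every $l$. $\square$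

So the problem becomes one about fields: find a strictly descending chain of subfields of finite index that satisfies (2).

## The chain $F(t^{2^l})$ and a missing $2$-adic power of $t$

The simplest chain to try is
$$E=F(t),\qquad C_l=F(t^{2^l}),\qquad E=C_0\supset C_1\supset C_2\supset\cdots,$$
for a field $F$. We first record its bases.

**Lemma 7.** For every $n\ge1$ the elements $1,t,\dots,t^{n-1}$ form a basis of $F(t)$ over $F(t^n)$.

*Proof.* Suppose $\sum_{i<n}c_it^i=0$ with $c_i\in F(t^n)$. Clearing denominators, we may assume $c_i\in F[t^n]$. The exponents occurring in $c_it^i$ are congruent to $i$ modulo $n$, so no cancellation between different $i$ is possible and all $c_i=0$. For spanning, the span of the $t^i$ is the ring $F(t^n)[t]$. It is a domain of finite dimension over the field $F(t^n)$, hence a field. It contains $F$ and $t$, so it equals $F(t)$. $\square$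

Hence $[E:C_l]=2^l$, and by Lemma 4 the algebra $\bigcup_l\operatorname{End}_{C_l}(E)$ satisfies (I) and is no $M_n(\Delta)$. Only condition (2) of Proposition 6 remains, and it is false. Put $n_l=(4^{\lceil l/2\rceil}-1)/3$, that is,
$$n_0,n_1,n_2,\ldots=0,\,1,\,1,\,5,\,5,\,21,\,21,\ldots$$
Then $n_{l+1}-n_l$ is $2^l$ for even $l$ and $0$ for odd $l$, and $3n_l\equiv-1\pmod{2^l}$. Let $U_l=t^{n_l}C_l$. Since $t^{n_{l+1}-n_l}\in C_l$, we have $U_{l+1}\subseteq U_l$. Suppose $0\neq d\in\bigcap_lU_l$, and expand $d$ in $F((t))$. Elements of $C_l=F(t^{2^l})$ expand with exponents divisible by $2^l$, so the leading exponent $e\in\mathbb Z$ of $d$ satisfies $e\equiv n_l\pmod{2^l}$ for all $l$. Then $3e+1$ is divisible by every $2^l$, so $3e=-1$, which is impossible. Thus $\bigcap_lU_l=0$.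

The trouble is visible here. A common vector would have to be "$t^{-1/3}$", with a $2$-adic exponent. Each finite number of the conditions $d\in U_0,\dots,d\in U_l$ can be met, by $t^{n_l}$, but the field $F(t)$ has no element meeting all of them. We need a field in which countably many conditions of this kind can be met as soon as every finite number of them can. Replacing $F(t)$ by an ultrapower does this.

**Definition.** A *non-principal ultrafilter* on $\omega=\{0,1,2,\dots\}$ is a family $\mathcal U$ of subsets of $\omega$ that does not contain $\emptyset$, is closed under supersets and finite intersections, contains $Y$ or $\omega\setminus Y$ for every $Y\subseteq\omega$, and contains no finite set. It then contains all cofinite sets. Such $\mathcal U$ exist in ZFC. For a field $E$, the *ultrapower* $E^\omega/\mathcal U$ is the ring of sequences in $E$, two sequences being identified if they agree on a set in $\mathcal U$.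

We say that something holds *for almost all $j$* if the set of such $j$ lies in $\mathcal U$. The ultrapower is a field: if $[(x(j))_j]\ne0$, then $x(j)\ne0$ for almost all $j$, and inverting these entries gives an inverse.

As an example take $E=F(t)$, and let $B_l$ be the set of classes that have a representative with all entries in $C_l$. The class $\varepsilon=[(t^{2^j})_j]$ lies in every $B_l$: for $j\ge l$ we have $t^{2^j}\in C_l$, and the finitely many other entries can be changed. But $\varepsilon$ is no constant sequence from $F$.

The vector that was missing above now exists as well. Put $d=[(t^{n_j})_j]\ne0$. For $j\ge l$ we have $t^{n_j}\in U_j\subseteq U_l=t^{n_l}C_l$, so $d\in t^{n_l}B_l$ for every $l$. The entry with index $j$ meets only the first $j$ conditions, and this is enough. The proof below does the same for an arbitrary descending sequence of subspaces. The one difficulty is that such a sequence is known coordinatewise only for almost all $j$, with an exceptional set depending on $l$.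

## Proof of Theorem 1: ultrapowers of $F(t^{2^l})$

Let $\kappa$ be as in the theorem.

**Step 1: the algebra.** We define $A$ and check that it fits Proposition 6. Let $X$ be a set of $\kappa$ indeterminates, $F=\mathbb K(X)$, $E=F(t)$ and $C_l=F(t^{2^l})$. Fix a non-principal ultrafilter $\mathcal U$ on $\omega$, and put
$$D=E^\omega/\mathcal U,\qquad B_l=C_l^\omega/\mathcal U\subseteq D,\qquad A_l=\operatorname{End}_{B_l}(D),\qquad A=\bigcup_lA_l .$$
Here $D$ and the $B_l$ are fields and $D=B_0\supseteq B_1\supseteq\cdots$. We embed $E$ in $D$ by constant sequences; then $\mathbb K\subseteq F\subseteq B_l$ for all $l$. Since $B_l$ is central in $A_l$, the field $\mathbb K$ is central in $A$, so $A$ is a $\mathbb K$-algebra.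

The elements $1,t,\dots,t^{2^l-1}$ form a $B_l$-basis of $D$. Indeed, given $x=[(x(j))_j]\in D$, Lemma 7 gives $x(j)=\sum_ic_i(j)t^i$ with $c_i(j)\in C_l$, so $x=\sum_i[c_i]t^i$. If $\sum_i[c_i]t^i=0$ with $c_i\in C_l^\omega$, then $\sum_ic_i(j)t^i=0$ for almost all $j$. For those $j$ all $c_i(j)$ vanish, so all $[c_i]=0$. The same argument, applied to $F(s)$ over $F(s^2)$ with $s=t^{2^l}$, shows that $1,t^{2^l}$ is a $B_{l+1}$-basis of $B_l$. We shall use this in Step 5.

In particular $[D:B_l]=2^l$ and $A_l\cong M_{2^l}(B_l)$.

**Step 2: regularity, and $A\not\cong M_n(\Delta)$.** Both are Lemma 4, with $V_l=D$ and $d_l=2^l$.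

**Step 3: the dimension.** We show $\dim_{\mathbb K}A=\kappa$. Since $\kappa$ is infinite and $\kappa\ge|\mathbb K|$, we have $|E|=\kappa$. So $|D|\le\kappa^{\aleph_0}=\kappa$, and
$$|A|\le\sum_l|A_l|=\sum_l|B_l|^{4^l}\le\aleph_0\cdot\kappa=\kappa .$$
Hence $\dim_{\mathbb K}A\le\kappa$. On the other hand $A\supseteq A_0\cong D\supseteq F\supseteq X$, and $X$ is a $\mathbb K$-linearly independent set of size $\kappa$. So $\dim_{\mathbb K}A=\kappa=\kappa^{\aleph_0}\ge2^{\aleph_0}$.

**Step 4: all simple left modules are isomorphic.** We verify condition (2) of Proposition 6. Let $U_0\supseteq U_1\supseteq\cdots$ with $U_l$ a non-zero $B_l$-subspace of $D$.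

We first turn the $U_l$ into subspaces of $E$, one for each coordinate. Let $u_{l,1},\dots,u_{l,r_l}$ be a $B_l$-basis of $U_l$; here $1\le r_l\le2^l$. Choose representatives $u_{l,i}=[(u_{l,i}(j))_j]$ and put
$$U_l(j)=\sum_{i}C_l\,u_{l,i}(j)\subseteq E .$$
For fixed $l$ two things hold for almost all $j$. First, $U_l(j)\ne0$, because $u_{l,1}\ne0$ in $D$. Second, $U_{l+1}(j)\subseteq U_l(j)$. To see this, note that $U_{l+1}\subseteq U_l$, so each of the finitely many $u_{l+1,i}$ can be written as $\sum_{i'}b_{i,i'}u_{l,i'}$ with $b_{i,i'}\in B_l$. Choose representatives of the $b_{i,i'}$ with entries in $C_l$. For almost all $j$ all these equations hold in the coordinate $j$, so all $u_{l+1,i}(j)$ lie in $U_l(j)$. Since $C_{l+1}\subseteq C_l$ and $U_l(j)$ is a $C_l$-space, $U_{l+1}(j)\subseteq U_l(j)$.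

Next we collect the good coordinates. Put
$$Y_l=\{j\ge l:\ U_l(j)\neq0\text{ and }U_{i+1}(j)\subseteq U_i(j)\text{ for all }i<l\}.$$
This is a finite intersection of sets in $\mathcal U$ (the set $\{j\ge l\}$ is cofinite), so $Y_l\in\mathcal U$. If $j\in Y_{l+1}$, then $0\ne U_{l+1}(j)\subseteq U_l(j)$, so $j\in Y_l$. Thus $Y_0\supseteq Y_1\supseteq\cdots$.

Now we choose $d$. For $j\in Y_0$ let $l(j)=\max\{l:j\in Y_l\}$; the maximum exists since $j\in Y_l$ forces $l\le j$. Choose $0\ne d(j)\in U_{l(j)}(j)$. For $j\notin Y_0$ put $d(j)=1$. Let $d=[(d(j))_j]$. All $d(j)$ are non-zero, so $d\ne0$.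

Finally we check $d\in U_l$ for each fixed $l$. Let $j\in Y_l$. Then $l(j)\ge l$, and $j\in Y_{l(j)}$ gives the inclusions $U_{l(j)}(j)\subseteq\cdots\subseteq U_l(j)$. So $d(j)\in U_l(j)$, that is, $d(j)=\sum_ib_i(j)u_{l,i}(j)$ with $b_i(j)\in C_l$. For $j\notin Y_l$ put $b_i(j)=0$. Since $Y_l\in\mathcal U$, we get $d=\sum_i[b_i]u_{l,i}\in U_l$.

So $0\ne d\in\bigcap_lU_l$. By Proposition 6, every simple left $A$-module is isomorphic to $D$.

**Step 5: right modules.** We show $A\cong A^{\rm op}$ by constructing a $\mathbb K$-linear involution on $A$; each matrix ring $A_l$ has many, and we need a choice compatible with the inclusions. Let $\tau_l:D\to B_l$ be the $B_l$-linear map taking the coefficient of $1$ in the basis $1,t,\dots,t^{2^l-1}$, and put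
$$\beta_l(x,y)=\tau_l(xy)\qquad(x,y\in D).$$
This form is $B_l$-bilinear and symmetric. It is non-degenerate: if $x\ne0$, then $\beta_l(x,x^{-1})=\tau_l(1)=1$. As $D$ has finite dimension over $B_l$, each $f\in A_l$ has a unique adjoint $f^\dagger\in A_l$, given by $\beta_l(f(x),y)=\beta_l(x,f^\dagger(y))$ for all $x,y$.

We claim that the adjoint of $f\in A_l$ does not change when $f$ is viewed in $A_{l+1}$. Let $\rho_l:B_l\to B_{l+1}$ be the coefficient of $1$ in the $B_{l+1}$-basis $1,t^{2^l}$ of $B_l$. For $x=\sum_{i<2^l}b_it^i$ with $b_i=b_i'+b_i''t^{2^l}$ and $b_i',b_i''\in B_{l+1}$ we have $x=\sum_{i<2^l}(b_i't^i+b_i''t^{i+2^l})$, so $\tau_{l+1}(x)=b_0'=\rho_l(\tau_l(x))$. Hence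
$$\tau_{l+1}(f(x)y)=\rho_l\tau_l(f(x)y)=\rho_l\tau_l(xf^\dagger(y))=\tau_{l+1}(xf^\dagger(y)).$$
So $f^\dagger$ is also the adjoint of $f$ with respect to $\beta_{l+1}$, by uniqueness.

Therefore $f\mapsto f^\dagger$ is well defined on $A$. It is $\mathbb K$-linear, since $\mathbb K\subseteq B_l$. It satisfies $(fg)^\dagger=g^\dagger f^\dagger$ by the definition of adjoints, and $f^{\dagger\dagger}=f$ because $\beta_l$ is symmetric. So it is an anti-automorphism of $A$, and $A\cong A^{\rm op}$. Right $A$-modules are left $A^{\rm op}$-modules, so any two simple right $A$-modules are isomorphic. This proves Theorem 1. $\blacksquare$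

## Proof of Theorem 2: an infinite tensor product inside $A$

Let $A\ne0$ satisfy (I), let all simple left $A$-modules be isomorphic to $S$, and suppose $A$ is not of the form $M_n(\Delta)$. Let $\Gamma=\operatorname{End}_A(S)$, a division ring acting on $S$ from the left. We shall show
$$\dim_\Gamma S\ge|\mathbb K|^{\aleph_0}.\tag{1}$$
This is the last sentence of the theorem, and it implies the rest. The field $\mathbb K$ is central in $A$, so it acts on $S$ by $A$-endomorphisms and embeds in $\Gamma$. A $\Gamma$-independent set is then $\mathbb K$-independent. As $S$ is a quotient of ${}_AA$, we get $\dim_{\mathbb K}A\ge\dim_{\mathbb K}S\ge\dim_\Gamma S\ge|\mathbb K|^{\aleph_0}$.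

The plan comes from the algebra $Q=\bigcup_lM_2(\mathbb K)^{\otimes l}$. There each sequence $a\in\mathbb K^\omega$ gave a vector $v(a_0)\otimes v(a_1)\otimes\cdots$ fixed by all $F_k(a)$, and these vectors lived in modules that could be different. In our $A$ all the simple modules are the same $S$, so all these vectors must fit into $S$. Steps 1 to 3 find in $A$ enough matrix units to imitate $Q$, Step 4 produces the vectors $s_a$, and Step 5 shows that many of them are independent.

**Step 1: $A$ is a simple ring.** This lets us write $A=AeA$ for every non-zero idempotent $e$. If $e$ is an idempotent in the Jacobson radical $J$, then $1-e$ is invertible and $(1-e)e=0$, so $e=0$. By (I), $J=0$. As $S$ is the only simple module, $\operatorname{Ann}_A(S)=J=0$. A proper two-sided ideal $I$ lies in some maximal left ideal $m$, and $IA\subseteq I\subseteq m$ gives $I(A/m)=0$. As $A/m\cong S$, we get $I\subseteq\operatorname{Ann}_A(S)=0$.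

**Step 2: for each non-zero idempotent $h$, the ring $hAh$ has an idempotent other than $0$ and $h$.** So every non-zero idempotent can be split. Here the assumption $A\not\cong M_n(\Delta)$ is used. Suppose $0$ and $h$ are the only idempotents of $hAh$. We claim that $Ah$ is a minimal left ideal. Let $0\ne L\subseteq Ah$ be a left ideal and, by (I), $0\neq g=g^2\in L$. As $g\in Ah$, we have $gh=g$. So $(hg)^2=h(gh)g=hg$, and $g(hg)=(gh)g=g\ne0$ shows $hg\ne0$. Moreover $hg=hgh\in hAh$. By assumption $hg=h$, so $h\in L$ and $L=Ah$. This proves the claim.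

By Step 1, $A=AhA=\sum_{a\in A}Aha$. Each $Aha$ is an image of the simple module $Ah$ under right multiplication by $a$, so it is $0$ or isomorphic to $Ah$. Since $1$ lies in a sum of finitely many of them, $A$ is a finite sum of simple modules isomorphic to $Ah$, hence ${}_AA\cong(Ah)^n$ for some $n\ge1$. Taking endomorphism rings, $A^{\rm op}\cong M_n(\operatorname{End}_A(Ah))$, so $A\cong M_n(\operatorname{End}_A(Ah)^{\rm op})$, and $\operatorname{End}_A(Ah)^{\rm op}$ is a division ring by Schur. This contradicts our assumption on $A$.

**Step 3: matrix units below $h$.** We show that for every non-zero idempotent $h$ there are $E_{00},E_{01},E_{10}\in hAh$ with $E_{00}\neq0$ and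
$$E_{00}^2=E_{01}E_{10}=E_{00},\quad E_{00}E_{01}=E_{01},\quad E_{10}E_{00}=E_{10},\quad E_{00}E_{10}=0=E_{01}E_{00}.\tag{2}$$
These are relations of the $2\times2$ matrix units; the unit $E_{11}$ is not needed.

By Step 2, $h=p+q$ with $p,q\in hAh$ non-zero orthogonal idempotents. By Step 1, $ApA=A=AqA$. If $pAq$ were $0$, then $A=(ApA)(AqA)=A(pAq)A=0$, which is false. Pick $0\ne x\in pAq$. By (I) the right ideal $xA$ contains a non-zero idempotent $g=xy$ with $y\in A$. As $xA\subseteq pA$, we have $pg=g$. Put
$$E_{00}=gp,\qquad E_{10}=qygp,\qquad E_{01}=E_{00}x .$$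
We check (2). We have $E_{00}^2=g(pg)p=gp=E_{00}$, and $E_{00}g=g(pg)=g\ne0$, so $E_{00}\ne0$. Since $xq=x$, we have $xE_{10}=xqygp=xygp=g\,gp=gp=E_{00}$, hence $E_{01}E_{10}=E_{00}(xE_{10})=E_{00}$. Next, $E_{10}E_{00}=qyg(pg)p=qygp=E_{10}$ and $E_{00}E_{01}=E_{00}^2x=E_{01}$. Finally $E_{00}=pgp\in pAp$, $E_{10}\in qAp$ and $E_{01}\in pAq$. As $pq=qp=0$, we get $E_{00}E_{10}=0$ and $E_{01}E_{00}=0$. All three elements lie in $hAh$ because $p,q\in hAh$.

**Step 4: the vectors $s_a$.** We iterate Step 3 and attach to each sequence $a\in\mathbb K^\omega$ a non-zero vector of $S$. Put $h_0=1$. Given $h_k\ne0$, apply Step 3 to $h=h_k$ to get $E^k_{00},E^k_{01},E^k_{10}\in h_kAh_k$, and let $h_{k+1}=E^k_{00}\ne0$. Since $h_{k+1}\in h_kAh_k$, we have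
$$h_ih_j=h_jh_i=h_i\quad\text{for }i\ge j .$$
For $a,b\in\mathbb K$ put
$$y_k(a)=E^k_{00}+aE^k_{10}\in h_kAh_{k+1},\qquad G_k(b)=E^k_{01}-bE^k_{00}\in h_{k+1}Ah_k .$$
In the model $Q$ we may take $E^k_{ij}=E_{00}^{\otimes k}\otimes E_{ij}$. Then $h_k=E_{00}^{\otimes k}$, and in the factor with index $k$ the element $y_k(a)$ acts as the matrix $y(a)$ seen earlier. The element $G_k(b)$ acts there as the matrix with first row $(-b,1)$ and second row $0$, which sends $v(a)$ to $(a-b)v(0)$ and so kills $v(b)$. In general, (2) gives
$$h_{k+1}\,y_k(a)=E^k_{00}E^k_{00}+aE^k_{00}E^k_{10}=h_{k+1},\tag{3}$$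
$$G_k(b)\,y_k(a)=E^k_{01}E^k_{00}+aE^k_{01}E^k_{10}-bE^k_{00}E^k_{00}-abE^k_{00}E^k_{10}=(a-b)\,h_{k+1}.\tag{4}$$

For $a=(a_k)\in\mathbb K^\omega$ let $F_0(a)=1$ and
$$F_k=F_k(a)=y_0(a_0)\,y_1(a_1)\cdots y_{k-1}(a_{k-1})\in Ah_k .$$
In the model this is $y(a_0)\otimes\cdots\otimes y(a_{k-1})$: because $y(a)E_{00}=y(a)$, we have for instance $(y(a_0)\otimes1)(E_{00}\otimes y(a_1))=y(a_0)\otimes y(a_1)$.

We claim
$$h_kF_k=h_k,\qquad F_k^2=F_k,\qquad F_kF_{k+1}=F_{k+1}.\tag{5}$$
For $j<k$ we have, by (3), $h_ky_j(a_j)=h_kh_{j+1}y_j(a_j)=h_kh_{j+1}=h_k$. Multiplying $h_k$ successively by $y_0(a_0),\dots,y_{k-1}(a_{k-1})$ gives $h_kF_k=h_k$. As $F_k=F_kh_k$, it follows that $F_k^2=F_kh_kF_k=F_kh_k=F_k$. Finally $F_kF_{k+1}=F_k^2y_k(a_k)=F_ky_k(a_k)=F_{k+1}$.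

By (5), $(1-F_k)(1-F_{k+1})=1-F_k-F_{k+1}+F_kF_{k+1}=1-F_k$, so $A(1-F_k)\subseteq A(1-F_{k+1})$. Each of these left ideals is proper: if $1\in A(1-F_k)$, then $F_k\in A(1-F_k)F_k=0$, contradicting $h_kF_k=h_k\ne0$. So the union $\bigcup_kA(1-F_k)$ of the ascending chain is a proper left ideal. By Lemma 3 it annihilates some $0\ne s_a\in S$, that is,
$$F_k(a)\,s_a=s_a\quad\text{for all }k .\tag{6}$$
Since $s_a=F_k(a)s_a=F_k(a)h_ks_a$, we also have
$$h_ks_a\ne0\quad\text{for all }k .\tag{7}$$

**Step 5: separating one $s_a$ from finitely many others.** At this point it is tempting to finish by counting: there are $|\mathbb K|^{\aleph_0}$ sequences $a$, and the vectors $s_a$ are pairwise different (the argument below shows it, with one index on which two given sequences differ). But this bounds only the cardinality of $S$, not its dimension. For $\mathbb K=\mathbb C$ it yields $|S|\ge2^{\aleph_0}$, which is true of every non-zero complex vector space. We need linear independence over $\Gamma$.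

Not every set of sequences can be expected to give independent vectors. In the model, let $|\mathbb K|\ge3$ and consider sequences $(a_0,0,0,\dots)$. The vectors $v(a_0)\otimes v(0)\otimes v(0)\otimes\cdots$ of the module $M_{\mathbf 0}$ are fixed by the corresponding idempotents $F_k$, and they lie in the two-dimensional space $\mathbb K^2\otimes v(0)\otimes v(0)\otimes\cdots$, so any three of them are dependent. To separate one sequence from $r-1$ others we shall use $r-1$ different coordinates, one for each. This is possible when the sequences differ infinitely often.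

*Claim. Let $a^1,\dots,a^r\in\mathbb K^\omega$ be such that $a^1$ differs from each of $a^2,\dots,a^r$ at infinitely many coordinates. Then some $R\in A$ satisfies $Rs_{a^1}\ne0$ and $Rs_{a^i}=0$ for $i=2,\dots,r$.*

Choose distinct indices $k_2,\dots,k_r$ with $a^1_{k_i}\ne a^i_{k_i}$, and $N\geq 1$ larger than all $k_i$. For $k<N$ put
$$R_k=\begin{cases}G_{k_i}(a^i_{k_i})&\text{if }k=k_i,\\ h_{k+1}&\text{otherwise,}\end{cases}\qquad R=R_{N-1}\cdots R_1R_0 .$$
Each $R_k$ lies in $h_{k+1}Ah_k$, so $R_kh_k=R_k$. By (3) and (4), for every $a\in\mathbb K^\omega$,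
$$R_k\,y_k(a_k)=c_k(a)\,h_{k+1},\qquad c_{k_i}(a)=a_{k_i}-a^i_{k_i},\quad c_k(a)=1\text{ for the other }k<N .$$
Now compute $RF_N(a)=R_{N-1}\cdots R_1R_0\,y_0(a_0)y_1(a_1)\cdots y_{N-1}(a_{N-1})$ from the middle outwards. The product $R_0y_0(a_0)$ is $c_0(a)h_1$. As $R_1h_1=R_1$, the next product is $c_0(a)R_1y_1(a_1)=c_0(a)c_1(a)h_2$, and so on. After $N$ such products,
$$RF_N(a)=\Bigl(\prod_{k<N}c_k(a)\Bigr)h_N,\qquad\text{so by (6)}\qquad Rs_a=RF_N(a)s_a=\Bigl(\prod_{k<N}c_k(a)\Bigr)h_Ns_a .$$
By (7), $h_Ns_a\ne0$. For $a=a^1$ the scalar is a product of non-zero factors $a^1_{k_i}-a^i_{k_i}$ and ones, so $Rs_{a^1}\ne0$. For $a=a^i$ with $i\ge2$ the factor $c_{k_i}(a^i)$ is $0$, so $Rs_{a^i}=0$. This proves the claim. (For $r=2$ a single index where $a^1$ and $a^2$ differ is enough.)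

**Step 6: many independent vectors.** We now deduce (1). Let $T\subseteq\mathbb K^\omega$ be a set whose members pairwise differ at infinitely many coordinates. The claim with $r=2$ shows that the vectors $s_a$, $a\in T$, are distinct. Suppose $\sum_{i=1}^r\gamma_is_{a^i}=0$ with distinct $a^1,\dots,a^r\in T$, all $\gamma_i\in\Gamma$ and $\gamma_1\ne0$. Take $R$ as in the claim. Elements of $\Gamma$ commute with the action of $R$, so applying $R$ gives $\gamma_1(Rs_{a^1})=0$. But $\gamma_1$ is invertible and $Rs_{a^1}\ne0$, a contradiction. So $\{s_a:a\in T\}$ is $\Gamma$-linearly independent, of size $|T|$.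

It remains to find such a $T$ with $|T|=|\mathbb K|^{\aleph_0}$. Fix a map $\pi:\omega\to\omega$ with all fibres infinite, and let $T=\{c\circ\pi:c\in\mathbb K^\omega\}$. If $c\ne c'$, say $c_i\ne c'_i$, then $c\circ\pi$ and $c'\circ\pi$ differ at all points of the infinite set $\pi^{-1}(i)$. So the members of $T$ pairwise differ at infinitely many coordinates, and $|T|=|\mathbb K^\omega|=|\mathbb K|^{\aleph_0}$. Therefore $\dim_\Gamma S\ge|\mathbb K|^{\aleph_0}$, which is (1), and Theorem 2 is proved. $\blacksquare$
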